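
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{question}{Question}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The Weil biextension on torsion points\\ over global function fields}


\begin{abstract}
Let $K$ be a global field and $d\ge 1$. Gillibert asked whether there is an integer $Q(K,d)\ge 1$ such that, for every $d$-dimensional abelian variety over $K$ with semi-stable reduction over the spectrum $S$ of a Dedekind ring with fraction field $K$, the $\mathbf G_{\mathrm m}$-torsor underlying the Weil biextension is trivial on pairs of $m$-torsion points for all $m$ prime to $Q(K,d)$. We show that the answer is negative: in almost every characteristic there are a function field $K$ and one abelian surface over $K$, with good reduction everywhere, for which all but finitely many primes $m=p$ fail, with $S$ depending on $p$. The proof reads the torsor off the $p$-adic monodromy of the abelian scheme, and then chooses $S$ by class field theory. We extend the result to other fields and dimensions, and prove a partial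 converse.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $S$ be a Dedekind scheme with function field $K$. For an abelian variety $C_K$ over $K$, write $\mathcal C$ for its N\'eron model over $S$ and $\mathcal C^\circ\subset\mathcal C$ for the open subgroup scheme whose fibers are the neutral components of the fibers of $\mathcal C$. The reduction is \emph{semi-stable} over $S$ if the fibers of $\mathcal C^\circ$ are extensions of abelian varieties by tori. Let $C_K^t$ be the dual abelian variety and $\mathcal C^t$ its N\'eron model.

A \emph{biextension} of $(G,H)$ by $\mathbf G_{\mathrm m}$ is a $\mathbf G_{\mathrm m}$-torsor on $G\times_S H$ with two compatible partial group laws, which make it an extension of $G$ by $\mathbf G_{\mathrm m}$ over $H$ and an extension of $H$ by $\mathbf G_{\mathrm m}$ over $G$. The Poincar\'e bundle on $C_K\times_KC_K^t$ underlies a biextension of $(C_K,C_K^t)$ by $\mathbf G_{\mathrm m}$, the Weil biextension. By Grothendieck \cite{SGA7} it extends uniquely to a biextension $W$ of $(\mathcal C^\circ,\mathcal C^t)$ by $\mathbf G_{\mathrm m}$. We write $t(W)$ for the underlying $\mathbf G_{\mathrm m}$-torsor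 on $\mathcal C^\circ\times_S\mathcal C^t$. Thus each pair of points $x\in\mathcal C^\circ(T)$, $y\in\mathcal C^t(T)$ with values in an $S$-scheme $T$ defines a $\mathbf G_{\mathrm m}$-torsor $W_{x,y}$ on $T$, that is, a line bundle on $T$, and its class in $\operatorname{Pic}(T)$ is additive in $x$ and in $y$. If $mx=0$ or $my=0$, this class is killed by $m$. Is it zero when both hold? Writing $[m]$ for kernels of multiplication by $m$, the universal case is the restriction of $t(W)$ to $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$. The following question closes the paper \cite{Gi}.

\begin{question}[Gillibert \cite{Gi}]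
Let $K$ be a global field and $d\ge1$ an integer. Is there an integer $Q(K,d)\ge 1$ such that, for every spectrum $S$ of a Dedekind ring with fraction field $K$, every abelian variety $C_K$ of dimension $d$ with semi-stable reduction over $S$, and every $m\ge 1$ prime to $Q(K,d)$, the restriction of $t(W)$ to $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ is trivial?
\end{question}

The integer may depend on $K$ and $d$, but neither on $S$ nor on $C_K$. Two facts are recalled in \cite{Gi}. For $d=1$, the integer $Q(K,1)=6$ works for every $K$ (Gillibert). On the other hand (Pappas), for every prime $p$ there is a function field $K$ of characteristic different from $p$ such that, for every $d\ge2$, every nonzero $Q(K,d)$ with the required property is divisible by $p$. In the second statement the field depends on the prime, so one may still hope that for each fixed $K$ only finitely many primes are bad.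

The simplest case encourages this hope. Let $K$ be the function field of a curve $X$ over a finite field $k$, and suppose that $C_K$ comes from an abelian variety $C_0$ over $k$. Then the torsor is pulled back from the finite $k$-scheme $C_0[m]\times C_0^t[m]$, on which every line bundle is trivial. So triviality can fail only when $C_K$ does not come from $k$. We show that for $d=2$ it can then fail, over one field and even for one abelian surface, for almost all primes.

\subsection{Results}

Throughout the paper, $k$ is a finite field of characteristic $\ell$, $\bar k$ is an algebraic closure, $X$ is a proper smooth geometrically connected curve over $k$, $K=k(X)$, and $\bar X=X_{\bar k}$. Let $A\to X$ be an abelian scheme of relative dimension $d$, with dual $A^t$. For a prime $p\ne\ell$, let $T_p$ be the geometric fiber of the Tate module $T_pA$, a free $\mathbf Z_p$-module of rank $2d$. Let $G_p$ be the image of $\pi_1(\bar X)$ in $GL(T_p)$, and let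
\[
G_p(n)=\ker\bigl(G_p\to GL(T_p/p^n)\bigr)
\]
be its congruence subgroups. We call $G_p$ the \emph{geometric monodromy group}.

\begin{theorem}\label{thm:criterion}
Let $p\neq\ell$ be a prime and $n\ge1$ an integer such that $G_p(n)\ne G_p(2n)$; such an $n$ exists as soon as $G_p$ is infinite. Put $m=p^n$. There are infinitely many closed points $s\in X$ such that, for $S=X\setminus\{s\}$ and $C_K=A_K$, the restriction of $t(W)$ to $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ is not trivial. In particular, if $G_p$ is infinite for infinitely many $p$, then no integer $Q(K,d)\geq 1$ as in the Question exists.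
\end{theorem}

Here $S$ is affine, so it is the spectrum of a Dedekind ring with fraction field $K$, and $C_K$ has good reduction over $S$.

\begin{theorem}\label{thm:answer}
For all but finitely many primes $\ell$ there is a global field $K$ of characteristic $\ell$ for which no integer $Q(K,2)$ exists. More precisely, there are such a $K$, an abelian surface $C_K$ over $K$ with good reduction at every place, and a finite set $\Sigma\ni\ell$ of primes, such that for every prime $p\notin\Sigma$ there is an $S$ for which $t(W)$ is non-trivial on $\mathcal C^\circ[p]\times_S\mathcal C^t[p]$. Moreover, for every prime $p\ne\ell$ there are an $S$ and an $n\geq 1$ for which $t(W)$ is non-trivial on $\mathcal C^\circ[p^n]\times_S\mathcal C^t[p^n]$.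
\end{theorem}

Given $Q\ge1$, any prime $p\notin\Sigma$ not dividing $Q$ yields a counterexample with $m=p$. The surface $C_K$ is the same for all $p$; only $S$ changes. So \emph{the answer to the Question is negative}. The next two statements are not needed for this answer.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Let $K$ be as constructed for Theorem~\ref{thm:answer}. Then, for every finite extension $K'/K$ and every $d\ge2$, no integer $Q(K',d)$ exists.
\item[(b)] Let $K$ be any global function field of genus $\ge2$. There is an integer $d_0(K)$ such that, for every $d\ge d_0(K)$, no integer $Q(K,d)$ exists.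
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:converse}
\begin{enumerate}
\item[(a)] Let $A\to X$ be as above. If $p\ne\ell$ and $G_p$ is finite of order prime to $p$, then, for $C_K=A_K$, the torsor $t(W)$ is trivial on $\mathcal C^\circ[p^n]\times_S\mathcal C^t[p^n]$ for all $n$ and all $S$.
\item[(b)] Let $A\to X$ be as above, $p>2d+1$ and $p\ne\ell$. For $C_K=A_K$, triviality on $\mathcal C^\circ[p^n]\times_S\mathcal C^t[p^n]$ holds for all $n$ and all $S$ if and only if $G_p$ is finite.
\item[(c)] If $K$ has genus $\le 1$ and $C_K$, of dimension $d$, has good reduction at every place of $K$, then $t(W)$ is trivial on $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ for all $S$ and all $m$ prime to $\ell\,(2d+1)!$.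
\end{enumerate}
\end{theorem}

We do not treat number fields, fields of genus $\le1$ in the presence of bad reduction, or small $d\ge2$ for an arbitrary $K$ of genus $\ge2$.

\subsection{The idea}

Over the complete curve $X$ the torsor is the Poincar\'e torsor $P$. For $m$-torsion points $x$ of $A$ and $y$ of $A^t$, with $m$ prime to $\ell$, it comes from a $\mu_m$-torsor, hence over $\bar k$ from a character of a fundamental group. We shall find that this character is
\[
\sigma\longmapsto e_m(\sigma b-b,\,y),\qquad mb=x,
\]
where $e_m$ is the Weil pairing. Here $b$ is an $m^2$-torsion point. So a monodromy element $\sigma$ that is trivial on $m$-torsion but not on $m^2$-torsion makes $P$ non-trivial; for $m=p^n$ such a $\sigma$ exists exactly when $G_p(n)\neq G_p(2n)$. Infinite monodromy supplies such elements for a suitable $n$.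

Since the Question concerns affine $S$, at least one point $s$ must be removed from $X$, and this creates relations in the Picard group. The second step chooses $s$ so that they do not kill the class of $P$. The third step finds an abelian scheme over a \emph{complete} curve with infinite monodromy. Elliptic curves do not provide one (Remark~\ref{rem:elliptic}), but abelian surfaces with quaternionic multiplication do.

\section{The Poincar\'e torsor at torsion points}\label{sec:torsor}

\subsection{Reduction to the complete curve}\label{subsec:reduction}

Let $S$ be the spectrum of a Dedekind ring with fraction field $K=k(X)$. The local rings of $S$ at its closed points are discrete valuation rings of $K$. They contain $k$, because they are integrally closed and the elements of $k$ are integral over the prime field. By the valuative criterion of properness, $\operatorname{Spec}K\to X$ extends uniquely over each of these local rings, hence over a neighborhood of each closed point of $S$; by uniqueness the extensions glue to a morphism $S\to X$.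

Take $C_K=A_K$. The abelian scheme $A_S$ is the N\'eron model of $A_K$ and has connected fibers, so $\mathcal C^\circ=\mathcal C=A_S$, and likewise $\mathcal C^t=A^t_S$. Let $P$ be the Poincar\'e biextension of $(A,A^t)$ by $\mathbf G_{\mathrm m}$ over $X$. Its pullback to $S$ extends the Weil biextension, so $W=P|_S$ by uniqueness. From now on we study $P$ on the $X$-scheme $A[m]\times_XA^t[m]$.

\subsection{Extensions and characters}

Let $m\ge1$ be prime to $\ell$, so that $A[m]$ and $A^t[m]$ are finite \'etale over $X$. Let $T$ be an $X$-scheme, $x\in A[m](T)$ and $y\in A^t[m](T)$. Let $\mathcal E_y=P|_{A_T\times\{y\}}$, an extension of $A_T$ by $\mathbf G_{\mathrm m}$. By the Barsotti--Weil theorem, $y\mapsto\mathcal E_y$ is an isomorphism $A^t(T)\simeq\operatorname{Ext}^1_T(A,\mathbf G_{\mathrm m})$. By definition, $P_{x,y}$ is the fiber of $\mathcal E_y$ over $x$.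

We have $\operatorname{Hom}_T(A,\mathbf G_{\mathrm m})=0$: functions on $A_T$ are constant along the fibers of $A_T\to T$, so a homomorphism equals its value at the origin. Applying $\operatorname{Hom}_T(-,\mathbf G_{\mathrm m})$ to $0\to A[m]\to A\xrightarrow{m}A\to0$, we therefore get a functorial isomorphism
\[
\operatorname{Hom}_T(A[m],\mathbf G_{\mathrm m})\xrightarrow{\ \sim\ }\operatorname{Ext}^1_T(A,\mathbf G_{\mathrm m})[m]=A^t[m](T),
\]
sending $\chi$ to the pushout along $\chi$ of $0\to A[m]\to A\to A\to 0$. Let $\chi_y$ be the character corresponding to $y$. Then $e_m(x,y)=\chi_y(x)$ defines a perfect pairing $A[m]\times A^t[m]\to\mu_m$, and explicitly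
\begin{equation}\label{eq:Ey}
\mathcal E_y=(A\times\mathbf G_{\mathrm m})/\{(a,\chi_y(a)^{-1}):a\in A[m]\},\qquad
[(b+a,\lambda)]=[(b,\chi_y(a)\lambda)]\quad (a\in A[m]),
\end{equation}
with projection $[(b,\lambda)]\mapsto mb$ to $A$.

The point $x$ is also killed by $m$, and this gives more. If $z\in\mathcal E_y$ lies over $x$, then $mz$ lies over $mx=0$, so $mz\in\mathbf G_{\mathrm m}$. Let $R_{x,y}\subset P_{x,y}$ be the subsheaf of those $z$ with $mz=0$. Multiplying $z$ by $\zeta\in\mathbf G_{\mathrm m}$ multiplies $mz$ by $\zeta^m$, and $m$-th roots exist \'etale-locally because $m$ is invertible. Hence $R_{x,y}$ is a $\mu_m$-torsor, and $P_{x,y}$ is obtained from it by extension of structure group along $\mu_m\subset\mathbf G_{\mathrm m}$.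

If $z=[(b,\lambda)]$ with $mb=x$, then by \eqref{eq:Ey}, applied to $a=x\in A[m]$,
\[
mz=[(x,\lambda^m)]=[(0,\chi_y(x)\lambda^m)].
\]
So
\begin{equation}\label{eq:R}
[(b,\lambda)]\in R_{x,y}\iff mb=x\ \text{ and }\ \lambda^m=\chi_y(x)^{-1}.
\end{equation}

\subsection{The character over a complete curve}

The torsor $m^{-1}(x)$ of points $b$ with $mb=x$ maps to $R_{x,y}$ once a solution $\lambda$ of \eqref{eq:R} has been chosen. Over a complete curve over $\bar k$ it can be chosen globally, because functions are constant. The same fact makes the passage from $\mu_m$ to $\mathbf G_{\mathrm m}$ lossless.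

\begin{lemma}\label{lem:character}
Let $T$ be a connected finite \'etale $\bar X$-scheme, $x\in A[m](T)$ and $y\in A^t[m](T)$. Then $R_{x,y}$ is the image of the $A[m]$-torsor $m^{-1}(x)$ under $\chi_y:A[m]\to\mu_m$. The corresponding character of $\pi_1(T)$ is
\[
\sigma\longmapsto e_m(\sigma b-b,y),
\]
where $b$ is a point of the geometric fiber of $A$ with $mb=x$. Finally, $P_{x,y}$ is trivial if and only if this character is trivial.
\end{lemma}

\begin{proof}
The scheme $T$ is proper, smooth and connected over $\bar k$, so $H^0(T,\mathcal O_T)=\bar k$ and $\chi_y(x)\in\mu_m(\bar k)$. Choose $\lambda_0\in\bar k^*$ with $\lambda_0^m=\chi_y(x)^{-1}$. By \eqref{eq:R}, $b\mapsto[(b,\lambda_0)]$ maps $m^{-1}(x)$ to $R_{x,y}$, and by \eqref{eq:Ey} it sends $b+a$ to $\chi_y(a)[(b,\lambda_0)]$. This is the first assertion.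

Let $b$ be a point of the geometric fiber of $m^{-1}(x)$ and $z=[(b,\lambda_0)]$. An element $\sigma\in\pi_1(T)$ fixes $x$ and $y$, which are sections over $T$, and fixes $\lambda_0\in\bar k$. So $\sigma b-b\in A[m]$ and $\sigma z=[(\sigma b,\lambda_0)]=\chi_y(\sigma b-b)\,z$. Since $\mu_m$ is constant over $\bar k$, the torsor $R_{x,y}$ is given by the character $\sigma\mapsto\chi_y(\sigma b-b)=e_m(\sigma b-b,y)$.

By the Kummer sequence, the kernel of $H^1(T,\mu_m)\to\operatorname{Pic}(T)$ is $H^0(T,\mathbf G_{\mathrm m})/m=\bar k^*/(\bar k^*)^m=0$. So $P_{x,y}$ is trivial if and only if $R_{x,y}$ is.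
\end{proof}

Properness of $X$ is essential here. On an affine curve the Kummer kernel is the group of units modulo $m$-th powers, and it can absorb a non-trivial $R_{x,y}$. This is the phenomenon that we must control in Section~\ref{subsec:removing}.

\subsection{The smallest case, by hand}\label{subsec:smallcase}

\begin{example}\label{ex:small}
Suppose that $d=2$, that $T_p=M_2(\mathbf Z_p)$, and that $G_p=SL_2(\mathbf Z_p)$ acts by $a\mapsto a\gamma^{-1}$. (Section~\ref{sec:quaternion} constructs this situation.) Take $m=p$ and identify $A[p^2]$ with $M_2(\mathbf Z/p^2)$, so that $A[p]=pM_2(\mathbf Z/p^2)$. Let $e_{ij}$ be the elementary matrices. Let $\sigma\in\pi_1(\bar X)$ act by right multiplication by $1+pe_{12}$. It acts trivially on $A[p]$, and hence on $A^t[p]=\operatorname{Hom}(A[p],\mu_p)$. For $b=e_{11}$ and $x=pb=pe_{11}$,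
\[
\sigma b-b=e_{11}(1+pe_{12})-e_{11}=pe_{12}\ne0 .
\]
As $e_p$ is perfect, there is a $y\in A^t[p]$ with $e_p(pe_{12},y)\ne1$. Since $\sigma$ fixes $(x,y)$, it belongs to the fundamental group of the component of $A[p]\times A^t[p]$ over $\bar X$ that contains $(x,y)$. By Lemma~\ref{lem:character}, $P$ is not trivial on this component.
\end{example}

In general, write an element of $G_p(n)$ as $1+p^nu$ with $u\in\operatorname{End}(T_p)$. Since
\[
(1+p^nu)(1+p^nv)\equiv1+p^n(u+v)\pmod{p^{2n}},
\]
the assignment $1+p^nu\mapsto u\bmod p^n$ embeds the group $G_p(n)/G_p(2n)$ into $\operatorname{End}(T_p/p^n)$. With $m=p^n$ and $b\in A[p^{2n}]=T_p/p^{2n}$ we have $\sigma b-b=p^nu(b)$ for every $\sigma\in\pi_1(\bar X)$ with image $1+p^nu$. So on elements $\sigma$ with image in $G_p(n)$ the characters of Lemma~\ref{lem:character} are the matrix coefficients of $u$, and they all vanish exactly when $G_p(n)=G_p(2n)$. This is why $n$ and $2n$ appear in Theorem~\ref{thm:criterion}.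

\section{Infinite monodromy gives non-trivial torsors}\label{sec:criterion}

We prove Theorem~\ref{thm:criterion}.

\subsection{Non-triviality over the complete curve}

\begin{lemma}\label{lem:n}
If $G_p$ is infinite, there is an $n\ge1$ with $G_p(n)\ne G_p(2n)$.
\end{lemma}

\begin{proof}
Otherwise $G_p(1)=G_p(2)=G_p(4)=\cdots=\bigcap_jG_p(2^j)=1$, so $G_p$ embeds into the finite group $GL(T_p/p)$.
\end{proof}

\begin{proposition}\label{prop:geometric}
Let $n$ be such that $G_p(n)\neq G_p(2n)$, and let $m=p^n$. There is a connected component $T$ of $Z=A[m]\times_XA^t[m]$ such that the class $I\in\operatorname{Pic}(T)$ of $P|_T$ is a non-zero torsion class.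
\end{proposition}

\begin{proof}
Choose $\sigma\in\pi_1(\bar X)$ acting trivially on the geometric fiber of $A[p^n]$ but not on that of $A[p^{2n}]$. Choose $b\in A[p^{2n}]$ with $\sigma b\ne b$ and put $x=mb\in A[m]$. Then $\sigma x=x$, so $\sigma b-b$ is a non-zero element of $A[m]$. As $e_m$ is perfect, there is a $y\in A^t[m]$ with $e_m(\sigma b-b,y)\ne1$. Now $\sigma$ acts trivially on $A[m]$ and on $\mu_m(\bar k)$, hence on $A^t[m]=\operatorname{Hom}(A[m],\mu_m)$; in particular it fixes $(x,y)$.

The scheme $Z$ is finite \'etale over $X$. Let $\bar T$ be the connected component of $Z_{\bar k}$ corresponding to the $\pi_1(\bar X)$-orbit of $(x,y)$. With $(x,y)$ as base point, $\pi_1(\bar T)$ is the stabilizer of $(x,y)$ in $\pi_1(\bar X)$, so it contains $\sigma$. Apply Lemma~\ref{lem:character} to the tautological pair of points over $\bar T$, whose value at the base point is $(x,y)$. The character takes the value $e_m(\sigma b-b,y)\ne1$ at $\sigma$, so $P|_{\bar T}$ is not trivial.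

Let $T$ be the component of $Z$ that is the image of $\bar T$. The pullback of $I$ to $\operatorname{Pic}(\bar T)$ is the non-zero class of $P|_{\bar T}$, so $I\ne0$. Moreover $mI=0$, since $I$ comes from a $\mu_m$-torsor.
\end{proof}

\subsection{Removing a point}\label{subsec:removing}

Removing a closed point $s$ from $X$ removes from $T$ the points above $s$, and the class $I$ survives if and only if it is not in the subgroup generated by the classes of these points. Not every finite set of points can be removed without killing $I$: the group $\operatorname{Pic}(T)$ is generated by finitely many classes of closed points, and removing the images of these points in $X$ kills everything. So $s$ has to be chosen, and one choice must control \emph{all} points of $T$ above $s$ at once.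

\begin{proposition}\label{prop:removing}
Let $T\to X$ be finite \'etale with $T$ connected, and let $I\in\operatorname{Pic}(T)$ be a non-zero torsion class. There are infinitely many closed points $s\in X$ such that the restriction of $I$ to $T_S$, where $S=X\setminus\{s\}$, is non-zero.
\end{proposition}

\begin{proof}
The curve $T$ is proper, smooth and connected over the finite field $k$, so $\operatorname{Pic}^0(T)$ is finite. Let $h$ be its order. First, $I\notin h\operatorname{Pic}(T)$. Indeed, if $I=hD$, then $\deg I=0$, because $I$ is torsion, so $\deg D=0$ and $hD=0$, contradicting $I\ne0$. It therefore suffices to find infinitely many $s$ such that every $t\in T$ above $s$ has its class $[t]$ in $h\operatorname{Pic}(T)$.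

Let $F=k(T)$, a finite extension of $K$, separable since $T\to X$ is \'etale. The group $\operatorname{Pic}(T)/h$ is finite, because $\operatorname{Pic}(T)$ is an extension of an infinite cyclic group by $\operatorname{Pic}^0(T)$. The quotient of the id\`ele class group of $F$ by the image of the unit id\`eles is $\operatorname{Pic}(T)$, a uniformizer at $t$ mapping to $[t]$. By class field theory there is a finite abelian extension $F_h/F$, unramified everywhere, with $\operatorname{Gal}(F_h/F)\simeq\operatorname{Pic}(T)/h$, in which the Frobenius at $t$ is the class of $[t]$. Hence $t$ splits completely in $F_h$ if and only if $[t]\in h\operatorname{Pic}(T)$.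

Let $L$ be the Galois closure of the separable extension $F_h/K$. By Chebotarev's theorem infinitely many closed points $s\in X$ split completely in $L$. For such an $s$, every $t\in T$ above $s$ splits completely in $F_h$, so $[t]\in h\operatorname{Pic}(T)$.

Since $T$ is regular, $\operatorname{Pic}(T_S)=\operatorname{Pic}(T)/\langle[t]:t\mid s\rangle$. The subgroup that is divided out lies in $h\operatorname{Pic}(T)$, which does not contain $I$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The existence of $n$ is Lemma~\ref{lem:n}. Take $T$ and $I$ from Proposition~\ref{prop:geometric} and $s$ from Proposition~\ref{prop:removing}. Then $S=X\setminus\{s\}$ is a regular connected affine curve with function field $K$. By Section~\ref{subsec:reduction}, $t(W)$ restricted to $\mathcal C^\circ[m]\times_S\mathcal C^t[m]=Z_S$ is $P|_{Z_S}$. It is not trivial on the open and closed subscheme $T_S$, hence not on $Z_S$.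

Finally, suppose that $G_p$ is infinite for infinitely many $p$, and let $Q\ge1$. Choose $p\nmid Q\ell$ with $G_p$ infinite, and $n$ as in Lemma~\ref{lem:n}; then $m=p^n$ is prime to $Q$, and $Q$ does not have the property required of $Q(K,d)$.
\end{proof}

The finiteness of $k$ was used for the finiteness of $\operatorname{Pic}^0(T)$ and for class field theory, and the condition $p\ne\ell$ to have \'etale torsion.

\section{Abelian surfaces over a complete curve}\label{sec:quaternion}

We now need an abelian scheme over a complete curve with infinite monodromy. Families of elliptic curves over modular curves have large monodromy, but there the base is not complete. We replace $M_2(\mathbf Q)$ by a division algebra: the quotient of the upper half-plane becomes compact, and the rank four lattice $\mathcal O$, on which $\Gamma$ acts by right translations, replaces $\mathbf Z^2$. This gives a family over $\mathbf C$, which we then reduce modulo~$\ell$.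

\subsection{The complex family}

Let $B$ be an indefinite quaternion division algebra over $\mathbf Q$ and $\mathcal O$ a maximal order. Identify $\mathcal O\otimes\mathbf R$ with $M_2(\mathbf R)$, and let $\operatorname{tr}$, $\operatorname{nr}$, $a\mapsto\bar a$ be the reduced trace, the reduced norm and the canonical involution, so that $a\bar a=\operatorname{nr}(a)$ and $a+\bar a=\operatorname{tr}(a)$. Fix $N\ge3$ and put
\[
\Gamma=\{\gamma\in\mathcal O:\ \operatorname{nr}\gamma=1,\ \gamma\equiv1\bmod N\mathcal O\}.
\]
This is a discrete subgroup of $SL_2(\mathbf R)$, cocompact because $B$ is a division algebra \cite{Vi}, hence infinite. It is torsion-free: it embeds in $GL(\mathcal O)=GL_4(\mathbf Z)$ with image in the kernel of reduction modulo $N\ge3$, which is torsion-free by Serre's lemma. The stabilizers of $\Gamma$ in the upper half-plane $\mathfrak H$ are discrete and compact, hence finite, hence trivial. So $X_{\mathbf C}=\Gamma\backslash\mathfrak H$ is a compact connected Riemann surface with fundamental group $\Gamma$; it is an algebraic curve.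

\medskip
\noindent\emph{Hodge structures.}
For $\tau=\alpha+i\beta\in\mathfrak H$, let $j_\tau$ be the unique real matrix with $j_\tau\binom\tau1=i\binom\tau1$. Explicitly,
\begin{equation}\label{eq:j}
j_\tau=\frac1\beta\begin{pmatrix}\alpha&-|\tau|^2\\1&-\alpha\end{pmatrix},
\end{equation}
and $j_\tau\in SL_2(\mathbf R)$, $j_\tau^2=-1$. Since $\gamma\binom\tau1$ is proportional to $\binom{\gamma\tau}1$, we have $j_{\gamma\tau}=\gamma j_\tau\gamma^{-1}$ for $\gamma\in SL_2(\mathbf R)$. Put on $M_2(\mathbf R)=\mathcal O\otimes\mathbf R$ the complex structure $J_\tau:M\mapsto Mj_\tau$. It corresponds to that of $\mathbf C^2$ under the real isomorphism $M\mapsto M\binom\tau1$. (This map is injective: if $M$ is real and kills $\binom\tau1$, it also kills $\binom{\bar\tau}1$.) So $\mathcal O$ becomes the lattice of a complex torus. It carries the Hodge structure of type $\{(-1,0),(0,-1)\}$ whose subspace $F^0_\tau\subset M_2(\mathbf C)$ is the kernel of $M\mapsto M\binom\tau1$. This subspace varies holomorphically with $\tau$.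

Let $\gamma\in\Gamma$ act on $\mathfrak H\times\mathcal O$ by $(\tau,a)\mapsto(\gamma\tau,a\gamma^{-1})$. Because
\[
J_{\gamma\tau}(M\gamma^{-1})=M\gamma^{-1}\gamma j_\tau\gamma^{-1}=(J_\tau M)\gamma^{-1},
\]
we obtain on $X_{\mathbf C}$ a variation of integral Hodge structures of rank $4$ and type $\{(-1,0),(0,-1)\}$; for this type transversality is automatic.

\medskip
\noindent\emph{Polarization.}
Choose $\mu\in\mathcal O$ with $\operatorname{tr}\mu=0$ and $\operatorname{nr}\mu>0$. Such elements exist: these conditions define a non-empty open cone in the space of real quaternions of trace zero, which contains rational points, and these can be multiplied into $\mathcal O$. Put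
\[
\psi(a,b)=\operatorname{tr}(\mu a\bar b),
\]
an integer-valued bilinear form on $\mathcal O$.

It is alternating, as $\psi(a,a)=\operatorname{nr}(a)\operatorname{tr}\mu=0$, and non-degenerate, as the trace form is non-degenerate and $\mu$ is invertible. For $g\in SL_2(\mathbf R)$ we have $\psi(Mg,M'g)=\operatorname{tr}(\mu Mg\bar g\overline{M'})=\psi(M,M')$. This applies to the elements of $\Gamma$, so $\psi$ is invariant under monodromy, and to $j_\tau$. The latter gives
\[
\psi(J_\tau M,M')=\psi(J_\tau^2M,J_\tau M')=-\psi(M,J_\tau M')=\psi(J_\tau M',M),
\]
so $(M,M')\mapsto\psi(J_\tau M,M')$ is symmetric; it is non-degenerate since $\psi$ is.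

It is also definite, with a sign that does not depend on $\tau$. Let $M$ be invertible. Then $\overline M=\det(M)M^{-1}$ and $\psi(J_\tau M,M)=\det(M)\operatorname{tr}(\mu\,Mj_\tau M^{-1})$. The matrix $Mj_\tau M^{-1}$ has $M\binom\tau1$ as eigenvector for $i$. If $\det M>0$, this vector is a multiple of $\binom{\tau'}1$ with $\tau'\in\mathfrak H$, and $Mj_\tau M^{-1}=j_{\tau'}$. If $\det M<0$, it is a multiple of $\binom{\bar\tau'}1$ with $\tau'\in\mathfrak H$, and $Mj_\tau M^{-1}=-j_{\tau'}$. In both cases $\det(M)\,Mj_\tau M^{-1}=|\det M|\,j_{\tau'}$. In the same way $\mu/\sqrt{\operatorname{nr}\mu}$, a real matrix of trace $0$ and determinant $1$, equals $\varepsilon j_{\tau_0}$ for a sign $\varepsilon$ and some $\tau_0\in\mathfrak H$. So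
\[
\psi(J_\tau M,M)=\varepsilon\sqrt{\operatorname{nr}\mu}\;|\det M|\,\operatorname{tr}(j_{\tau_0}j_{\tau'}).
\]
With $\tau_0=\alpha_0+i\beta_0$ and $\tau'=\alpha'+i\beta'$, formula \eqref{eq:j} gives
\[
\operatorname{tr}(j_{\tau_0}j_{\tau'})=\frac{2\alpha'\alpha_0-|\tau'|^2-|\tau_0|^2}{\beta'\beta_0}
=-\frac{(\alpha'-\alpha_0)^2+\beta'^2+\beta_0^2}{\beta'\beta_0}\le-2 .
\]
Hence $\psi(J_\tau M,M)$ has the sign $-\varepsilon$ for every $\tau$ and every invertible $M$. Invertible matrices are dense, so the form is semi-definite; being non-degenerate, it is definite. Thus $\psi$ or $-\psi$ is a polarization.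

\medskip
\noindent\emph{The abelian scheme and its monodromy.}
For a smooth complex variety $V$, the functor $f\mapsto R_1f_*\mathbf Z$ is an equivalence from abelian schemes over $V$ to polarizable torsion-free variations of integral Hodge structures of type $\{(-1,0),(0,-1)\}$ (Deligne \cite[4.4.3]{DeH}). So our variation is $R_1f_*\mathbf Z$ for an abelian scheme $f:A_{\mathbf C}\to X_{\mathbf C}$ of relative dimension $2$. Its topological monodromy is $\Gamma$ acting faithfully on $\mathcal O$ by $a\mapsto a\gamma^{-1}$.

The \'etale fundamental group of $X_{\mathbf C}$ is the profinite completion of $\Gamma$. Its image in $GL(\mathcal O\otimes\mathbf Z_p)$ is the closure of $\Gamma$, which is infinite for every prime $p$. Let $p\nmid N\operatorname{disc}(B)$. Then $\mathcal O\otimes\mathbf Z_p\simeq M_2(\mathbf Z_p)$. As $B$ is indefinite, strong approximation \cite[III.4.3]{Vi} says that the group of norm one elements of $B$ is dense in that of $B\otimes\mathbf A_f$, where $\mathbf A_f$ is the ring of finite ad\`eles. Intersect with the open subgroup of norm one elements of $\prod_q(\mathcal O\otimes\mathbf Z_q)$ that are congruent to $1$ modulo $N$: the group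 $\Gamma$ is dense in this subgroup, whose $p$-component is the full group $(\mathcal O\otimes\mathbf Z_p)^1\simeq SL_2(\mathbf Z_p)$ because $p\nmid N$. So the image is $SL_2(\mathbf Z_p)$, acting on $M_2(\mathbf Z_p)$ by right translations.

\subsection{Specialization of the monodromy}

\begin{lemma}\label{lem:specialization}
Let $R$ be a complete discrete valuation ring with algebraically closed residue field $\kappa$ and fraction field $E$. Let $\mathcal X\to\operatorname{Spec}R$ be a proper smooth curve with geometrically connected fibers, $\mathcal A\to\mathcal X$ an abelian scheme, and $p$ a prime invertible in $R$. Then the images of $\pi_1(\mathcal X_{\bar E})$ and of $\pi_1(\mathcal X_\kappa)$ in $GL(T_p)$ coincide, up to a specialization isomorphism of the Tate modules.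
\end{lemma}

\begin{proof}
As $p$ is invertible, the Tate module of $\mathcal A$ is a lisse $\mathbf Z_p$-sheaf on $\mathcal X$. The map $\pi_1(\mathcal X_\kappa)\to\pi_1(\mathcal X)$ is an isomorphism and $\pi_1(\mathcal X_{\bar E})\to\pi_1(\mathcal X)$ is surjective \cite[X.2.1, X.2.3]{SGA1}. So both images are that of $\pi_1(\mathcal X)$.
\end{proof}

\subsection{Reduction modulo $\ell$ and proof of Theorem~\ref{thm:answer}}\label{subsec:modell}

By passage to the limit \cite[IV, \S 8]{EGA}, the pair $(X_{\mathbf C},A_{\mathbf C})$ comes from a proper smooth curve $\mathcal X\to\operatorname{Spec}\Lambda$ with geometrically connected fibers and an abelian scheme $\mathcal A\to\mathcal X$ of relative dimension $2$, where $\Lambda\subset\mathbf C$ is a ring of finite type over $\mathbf Z$. The image of $\operatorname{Spec}\Lambda\to\operatorname{Spec}\mathbf Z$ is constructible and contains the generic point, so it contains all but finitely many primes $\ell$. For such an $\ell$, choose a closed point $v$ of $\operatorname{Spec}\Lambda$ of characteristic $\ell$; its residue field $k$ is finite. Put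
\[
X=\mathcal X_v,\qquad A=\mathcal A_v,\qquad K=k(X).
\]

To compare $G_p$ with $\Gamma$, we join $v$ to the generic point. There are a complete discrete valuation ring $R$ with algebraically closed residue field $\kappa$ and a morphism $\operatorname{Spec}R\to\operatorname{Spec}\Lambda$ sending the generic point to the generic point and the closed point to $v$: take a discrete valuation ring of $\operatorname{Frac}\Lambda$ dominating the local ring $\Lambda_v$ \cite[II, 7.1.9]{EGA}, enlarge its residue field \cite[$0_{\mathrm{III}}$, 10.3.1]{EGA}, and complete. Let $E=\operatorname{Frac}R$ and let $p\ne\ell$. Lemma~\ref{lem:specialization} applies to the pullback of $(\mathcal X,\mathcal A)$ to $R$. The fundamental group of a proper scheme over an algebraically closed field does not change under extension to a larger algebraically closed field \cite[X.1.8]{SGA1}. This compares $\bar k$ with $\kappa$ on one side, and $\bar E$ with $\mathbf C$, through $\overline{\operatorname{Frac}\Lambda}$, on the other. Hence, for every $p\ne\ell$, the geometric monodromy group $G_p$ of $A\to X$ is identified with the closure of $\Gamma$ in $GL(\mathcal O\otimes\mathbf Z_p)$.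

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $C_K=A_K$ and $\Sigma=\{\ell\}\cup\{p: p\mid N\operatorname{disc}(B)\}$. The group $G_p$ is infinite for every $p\ne\ell$, so Theorem~\ref{thm:criterion} gives the last assertion, and shows that no $Q(K,2)$ exists. If $p\notin\Sigma$, then $G_p\simeq SL_2(\mathbf Z_p)$ contains right translation by $1+pe_{12}$, which is trivial on $M_2(\mathbf Z_p)/p$ but not on $M_2(\mathbf Z_p)/p^2$. So $G_p(1)\ne G_p(2)$, as in Example~\ref{ex:small}, and Theorem~\ref{thm:criterion} applies with $n=1$, $m=p$.
\end{proof}

\section{Other fields and dimensions}\label{sec:more}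

\subsection{Finite extensions and larger dimension}

\begin{lemma}\label{lem:index}
Let $Y'\to Y$ be a finite surjective morphism of normal connected curves over $\bar k$. The image of $\pi_1(Y')\to\pi_1(Y)$ has finite index.
\end{lemma}

\begin{proof}
The extension of function fields is finite, so the absolute Galois group of that of $Y'$ has image of finite index in that of $Y$; and the absolute Galois group of the function field of a normal curve surjects onto the fundamental group of the curve.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $(X,A)$ be as in Section~\ref{subsec:modell}. Let $K'/K$ be finite with constant field $k'$, and let $X'\to X$ be the corresponding morphism from the proper smooth model of $K'$. By Lemma~\ref{lem:index}, applied to $X'\times_{k'}\bar k\to\bar X$, the geometric monodromy group of $A_{X'}$ has finite index in $G_p$, so it is infinite for every $p\neq\ell$. Choose an elliptic curve $E_0$ over $k'$. The constant factor $E_0^{d-2}$ has trivial geometric monodromy, so the abelian scheme $A_{X'}\times E_0^{d-2}$, of relative dimension $d$, again has infinite geometric monodromy for all $p\ne\ell$. Apply Theorem~\ref{thm:criterion}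 over $X'$.
\end{proof}

\begin{remark}\label{rem:elliptic}
For $d=1$ the group $G_p$ is always finite, so the last assertion of Theorem~\ref{thm:criterion} never applies, in accordance with $Q(K,1)=6$. Indeed the $j$-invariant of an elliptic curve $A\to X$ is a global function on $X$, hence an element of $k$, and it is the $j$-invariant of some $E_0$ over $k$. Over a finite extension $K'/K$ the generic fiber of $A$ becomes isomorphic to that of the constant curve, and the isomorphism extends over the model $X'$ of $K'$. So a subgroup of finite index of $\pi_1(\bar X)$ (Lemma~\ref{lem:index}) acts trivially on $T_p$. The hypothesis $G_p(n)\ne G_p(2n)$ does not by itself exclude a finite $G_p$: if $G_2=\{\pm1\}$, then $G_2(1)\ne G_2(2)$.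
\end{remark}

\subsection{Every field of genus at least two}

We prove Theorem~\ref{thm:more}(b). Let $K$ have genus $\ge2$, constant field $k$ and model $X$. It is enough to construct an abelian scheme over $X$, of some relative dimension $d_0$, with $G_p$ infinite for all $p\ne\ell$: for $d\ge d_0$ add a constant factor $E_0^{d-d_0}$ as above and apply Theorem~\ref{thm:criterion}.

We use the Kodaira--Parshin construction: to a point $y$ of a curve one attaches coverings of this curve branched at points determined by $y$. Non-constancy of the resulting family of Jacobians gives infinite monodromy, by Hodge theory in characteristic $0$; so we first lift to characteristic $0$. The family lives over a covering of $X$, and we come back to $X$ by restriction of scalars.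

\medskip
\noindent\emph{Lifting and coverings.}
Let $R=W(\bar k)$ and $E=\operatorname{Frac}R$. Let $\mathcal X/R$ be a proper smooth curve lifting $X_{\bar k}$ \cite[III.7.4]{SGA1}. Finite \'etale coverings of $\mathcal X$ are the same as those of $X_{\bar k}$. We use repeatedly that a connected proper smooth $R$-scheme has connected special fiber, because $R$ is henselian, hence geometrically connected generic fiber, because $\bar k$ is algebraically closed; and that it has a section over $R$, by lifting a $\bar k$-point.

Let $r\ne\ell$ be a prime. As $H^1(X_{\bar k},\mathbf Z/r)\ne0$, there is a connected Galois \'etale covering $\mathcal Y\to\mathcal X$ with group $\langle\theta\rangle\simeq\mathbf Z/r$. Its fibers over $R$ have genus $\ge2$. Since $\theta$ has no fixed points, the divisors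
\[
\Delta=\{(y,y)\},\qquad \Delta'=\{(\theta y,y)\}
\]
in $\mathcal Y\times_R\mathcal Y$ are disjoint. They are images of sections of $\mathrm{pr}_2$. We want a cyclic covering of degree $r$ branched along them, so we need $\mathcal O(\Delta-\Delta')$ to be an $r$-th power. This becomes true over an \'etale covering of the second factor, as follows.

Let $\mathcal J=\operatorname{Pic}^0_{\mathcal Y/R}$, and let $u:\mathcal Y\to\mathcal J$ be defined by $\mathcal O(\Delta-\Delta')$ relative to $\mathrm{pr}_2$. Let $\mathcal Y_1$ be a connected component of $\mathcal Y\times_{u,\mathcal J,[r]}\mathcal J$; it is finite \'etale over $\mathcal Y$ because $r$ is invertible in $R$. On $\mathcal Y_1$ we have $u=rv$ for a morphism $v:\mathcal Y_1\to\mathcal J$. As $\mathcal Y/R$ has a section, $v$ is represented by a line bundle $M_1$ on $\mathcal Y\times_R\mathcal Y_1$, and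
\[
\mathcal O(\Delta-\Delta')\simeq M_1^{\,r}\otimes\mathrm{pr}_2^*\mathcal B,\qquad \mathcal B\in\operatorname{Pic}(\mathcal Y_1),
\]
where we keep the notation $\Delta,\Delta'$ for inverse images. Let $\mathcal Y_2\to\mathcal Y_1$ be a connected \'etale covering of degree $r$, which exists for the same reason as $\mathcal Y\to\mathcal X$. The degree of $\mathcal B|_{\mathcal Y_2}$ on the fibers over $R$ is $re$ for an integer $e$. Twist $\mathcal B|_{\mathcal Y_2}$ by $-re$ times a section of $\mathcal Y_2/R$; this changes it by an $r$-th power and gives a line bundle with class in $\operatorname{Pic}^0_{\mathcal Y_2/R}(R)$. This group is $r$-divisible: the inverse image of an $R$-point under $[r]$ is finite \'etale and non-empty over the strictly henselian ring $R$, so it has an $R$-point. Moreover, $\operatorname{Pic}(\mathcal Y_2)=\operatorname{Pic}_{\mathcal Y_2/R}(R)$, because $\mathcal Y_2/R$ has a section and $\operatorname{Pic}(R)=0$. Hence $\mathcal B|_{\mathcal Y_2}$ is an $r$-th power, and on $\mathcal Y\times_R\mathcal Y_2$ there are a line bundle $M$ and an isomorphism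
\[
\mathcal O(\Delta-\Delta')\simeq M^r .
\]

\medskip
\noindent\emph{The family of curves.}
Let $\mathcal D\to\mathcal Y\times_R\mathcal Y_2$ be the cyclic covering of degree $r$ obtained by gluing
\begin{itemize}
\item off $\Delta'$: the spectrum of $\bigoplus_{0\le i<r}M^{-i}$, with multiplication given by $M^{-r}\simeq\mathcal O(-\Delta)\subset\mathcal O$;
\item off $\Delta$: the spectrum of $\bigoplus_{0\le i<r}M^{i}$, with multiplication given by $M^{r}\simeq\mathcal O(-\Delta')\subset\mathcal O$.
\end{itemize}
Off $\Delta\cup\Delta'$ we have $M^r\simeq\mathcal O$, and both algebras are $\bigoplus_{i\in\mathbf Z/r}M^i$. Locally, $\mathcal D$ is given by $t^r=f$, where $f$ is either a unit, in which case $\mathcal D$ is \'etale over $\mathcal Y\times_R\mathcal Y_2$ since $r$ is invertible, or an equation of $\Delta$ or $\Delta'$. In the latter case, near the divisor, $f$ is a coordinate relative to $\mathcal Y_2$, as $\Delta$ and $\Delta'$ are sections, so $t$ is a relative coordinate on $\mathcal D$. Hence $\mathcal D\to\mathcal Y_2$ is proper and smooth of relative dimension $1$. Its geometric fibers are connected: such a fiber is finite and flat over a fiber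 of $\mathcal Y$, so each of its connected components surjects onto that connected curve; all of them then contain the unique point above a branch point. So $\mathcal A_2=\operatorname{Pic}^0_{\mathcal D/\mathcal Y_2}$ is a projective, principally polarized abelian scheme over $\mathcal Y_2$. Let $g$ be its relative dimension.

\medskip
\noindent\emph{Infinite monodromy.}
The field $\bar E$ has the cardinality of the continuum; embed it in $\mathbf C$. Suppose that the topological monodromy of $\mathcal A_2$ over $(\mathcal Y_2)_{\mathbf C}$ is finite. It becomes trivial on a connected finite \'etale covering. The period map is then a holomorphic map from a compact connected Riemann surface to the Siegel half-space, which is isomorphic to a bounded domain; so it is constant. All polarized Jacobians of the fibers are therefore isomorphic, and by Torelli's theorem all fibers of $\mathcal D_{\mathbf C}\to(\mathcal Y_2)_{\mathbf C}$ are isomorphic to one curve $D_0$. But the fiber at a point with image $y\in\mathcal Y_{\mathbf C}$ is a covering of $\mathcal Y_{\mathbf C}$ with branch locus exactly $\{y,\theta y\}$. As $y$ varies we obtain infinitely many distinct non-constant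 morphisms from $D_0$ to the curve $\mathcal Y_{\mathbf C}$ of genus $\ge2$, against de Franchis' theorem.

So the topological monodromy is infinite, and so is the $p$-adic monodromy of $(\mathcal A_2)_{\mathbf C}$ for every $p$. By \cite[X.1.8]{SGA1} and Lemma~\ref{lem:specialization}, the special fiber $A_2\to Y_2$ of $\mathcal A_2\to\mathcal Y_2$ has infinite $p$-adic monodromy for every $p\ne\ell$.

\medskip
\noindent\emph{Descent to $X$.}
The data $Y_2\to X_{\bar k}$ and $A_2$ descend to $Y_2'\to X_{k'}$ and $A_2'$ over a finite extension $k'/k$, with $A_2'$ projective over $Y_2'$. The composite $\varphi:Y_2'\to X_{k'}\to X$ is finite \'etale. Let $A=\operatorname{Res}_\varphi A_2'$ be the Weil restriction, which exists because $A_2'$ is projective. \'Etale-locally on $X$ it is a product of conjugates of $A_2'$, so it is an abelian scheme, of relative dimension $d_0=g\deg\varphi$. The representation $T_pA$ of $\pi_1(X)$ is coinduced from the representation $T_pA_2'$ of $\pi_1(Y_2')$, and evaluation $T_pA\to T_pA_2'$ is surjective and $\pi_1(Y_2')$-equivariant. Restricted to $\pi_1(Y_2)=\pi_1(Y_2'\otimes_{k'}\bar k)\subset\pi_1(\bar X)$, the module $T_pA$ thus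 has $T_pA_2$ as a quotient, on which $\pi_1(Y_2)$ acts through an infinite group. So $G_p$ is infinite for every $p\ne\ell$, and Theorem~\ref{thm:more}(b) is proved. \qed

\section{Finite monodromy}\label{sec:finite}

When $G_p$ has order prime to $p$, the characters of Lemma~\ref{lem:character} vanish for $m=p^n$, and what remains comes from finite fields, where Picard groups are zero.

\begin{proof}[Proof of Theorem~\ref{thm:converse}(a)]
Let $G_p$ be finite of order prime to $p$, let $m=p^n$, and let $T$ be a connected component of $Z=A[m]\times_XA^t[m]$ with tautological points $(x,y)$. Put $k_T=H^0(T,\mathcal O_T)$, choose an embedding $k_T\subset\bar k$ over $k$, and let $\bar T=T\times_{k_T}\bar k$, a connected finite \'etale $\bar X$-scheme. By Lemma~\ref{lem:character}, $R_{x,y}$ is given on $\bar T$ by the character $\sigma\mapsto e_m(\sigma b-b,y)$ of $\pi_1(\bar T)\subset\pi_1(\bar X)$. Since $b\in A[p^{2n}]$, it factors through the image of $\pi_1(\bar T)$ in $G_p$, a group of order prime to $p$. Its values are in $\mu_{p^n}$, so it is trivial.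

Hence the class of $R_{x,y}$ lies in the kernel of $H^1(T,\mu_m)\to H^1(\bar T,\mu_m)$. By Hochschild--Serre this kernel is $H^1(k_T,\mu_m)$, and its image in $\operatorname{Pic}(T)$ comes from $\operatorname{Pic}(\operatorname{Spec}k_T)=0$. So $P|_T$ is trivial for each $T$, and $P|_Z$ is trivial. By Section~\ref{subsec:reduction}, every $S$ maps to $X$, and $t(W)$ on $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ is the pullback of $P|_Z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b)]
If $G_p$ is infinite, Theorem~\ref{thm:criterion} provides $n$ and $S$ for which the torsor is non-trivial. Conversely, let $G_p$ be finite. An element of order $p$ in $GL_{2d}(\mathbf Q_p)$ has a primitive $p$-th root of unity $\zeta_p$ as an eigenvalue, so $2d\ge[\mathbf Q_p(\zeta_p):\mathbf Q_p]=p-1$. Hence for $p>2d+1$ the order of $G_p$ is prime to $p$, and (a) applies.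
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(c)]
Let $X$ be the model of $K$ over its constant field $k$. By good reduction, $C_K$ is the generic fiber of an abelian scheme $A\to X$. We first show that $G_p$ is finite for every $p\neq\ell$.

In genus $0$, $\pi_1(\bar X)=1$. In genus $1$, $\pi_1(\bar X)$ is abelian. The sheaf $T_pA\otimes\mathbf Q_p$ is lisse and pointwise pure (Weil), hence geometrically semi-simple by Deligne \cite[3.4.1(iii)]{DeW}. So the neutral component of the Zariski closure of $G_p$ is reductive. Its radical is unipotent by \cite[1.3.9]{DeW}; as the radical of a reductive group is a torus, it is trivial, and the neutral component is semi-simple. Being also commutative, it is trivial. So $G_p$ is finite.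

Let $m=\prod_im_i$ with $m_i=p_i^{n_i}$, the $p_i$ distinct, be prime to $\ell\,(2d+1)!$. Then $p_i>2d+1$ and $p_i\ne\ell$ for all $i$. Decompose the tautological points over $A[m]\times_XA^t[m]$ into primary parts, $x=\sum x_i$ and $y=\sum y_j$. By biadditivity,
\[
P_{x,y}\simeq\bigotimes_{i,j}P_{x_i,y_j}.
\]
If $i\ne j$, the class of $P_{x_i,y_j}$ is killed by $m_i$ and by $m_j$, which are coprime, so it is zero. If $i=j$, then $P_{x_i,y_i}$ is pulled back from $A[m_i]\times_XA^t[m_i]$, where $P$ is trivial: $G_{p_i}$ has order prime to $p_i$ by the proof of (b), and the proof of (a) shows triviality already over $X$. So $P$ is trivial on $A[m]\times_XA^t[m]$, and by Section~\ref{subsec:reduction} its pullback $t(W)$ is trivial on $\mathcal C^\circ[m]\times_S\mathcal C^t[m]$ for every $S$.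
\end{proof}

\begin{thebibliography}{SGA7}

\bibitem[DeH]{DeH} Deligne, \emph{Th\'eorie de Hodge II}.

\bibitem[DeW]{DeW} Deligne, \emph{La conjecture de Weil II}.

\bibitem[EGA]{EGA} EGA, $0_{\mathrm{III}}$, II and IV.

\bibitem[Gi]{Gi} Jean Gillibert, \emph{Invariants de classes : exemples de non-annulation en dimension sup\'erieure}, arXiv:math/0603185 (2006).

\bibitem[SGA1]{SGA1} SGA 1.

\bibitem[SGA7]{SGA7} Grothendieck, SGA 7.

\bibitem[Vi]{Vi} Vign\'eras, \emph{Arithm\'etique des alg\`ebres de quaternions}.

\end{thebibliography}

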